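\title{A weak-type endpoint estimate for lifts over invariants of finite groups}

\begin{abstract}
Let a finite group $G$ act linearly on a finite-dimensional complex vector space $V$, let $\sigma=(\sigma_1,\dots,\sigma_n)$ be a minimal system of homogeneous basic invariants, and let $d\ge2$ be their maximal degree. We prove that the derivative of every continuous lift over $\sigma$ of a $C^{d-1,1}$ curve in $\sigma(V)$ lies in weak $L^{d'}$, $d'=d/(d-1)$, with a uniform bound. Consequently the constant in the $W^{1,p}$ estimate of Parusi\'nski and Rainer is $O((d'-p)^{-1/p})$ as $p\to d'$. For a class of representations that contains all groups generated by pseudoreflections this rate is exact, and weak $L^{d'}$ cannot be replaced by a smaller Lorentz space $L^{d',q}$. The proof is an induction on $|G|$ through slice representations; the logarithm that such an induction would lose is avoided by comparing the curve with Taylor polynomials and bounding the complexity of the algebraic functions that slicing produces from them.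
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G\circlearrowleft V$ be a representation of a finite group $G$ on a finite-dimensional complex vector space $V$. We fix a $G$-invariant Hermitian inner product on $V$ with norm $|\cdot|$; another norm would only change constants. Let $\sigma=(\sigma_1,\dots,\sigma_n)\colon V\to\mathbb C^n$ be a minimal system of homogeneous basic invariants, that is, homogeneous generators of the algebra $\mathbb C[V]^G$ of invariant polynomials, none of them superfluous. Let $d_1,\dots,d_n$ be their degrees, and put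
\[
d=\max_j d_j,\qquad d'=\frac{d}{d-1}.
\]
We assume $d\ge2$. Two points of $V$ have the same image under $\sigma$ exactly when they lie in one orbit, so a curve $a$ in $\sigma(V)$ is a curve of orbits. A \emph{lift} of $a\colon(\alpha,\beta)\to\sigma(V)$ over $\sigma$ is a map $\overline a\colon(\alpha,\beta)\to V$ with $a=\sigma\circ\overline a$; it selects a point in each orbit. For $\mathbb Z/d$ acting on $\mathbb C$ by roots of unity, $\sigma(v)=v^d$ and a lift is a $d$-th root of the function $a$. For the symmetric group permuting the coordinates of $\mathbb C^n$, with the elementary symmetric polynomials as $\sigma_j$, a lift is a parameterization of the roots of a curve of monic polynomials, and $d=n$.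

Let $(\alpha,\beta)$ be a bounded interval and $\ell=\beta-\alpha$. The class $C^{d-1,1}$ consists of the $C^{d-1}$ maps whose $(d-1)$-st derivative is Lipschitz, with
\[
\|g\|_{C^{d-1,1}([\alpha,\beta])}=\max_{0\le k\le d-1}\sup|g^{(k)}|+\operatorname{Lip}(g^{(d-1)}),
\]
and $C^{d-1,1}([\alpha,\beta],\sigma(V))$ is the set of $a\in C^{d-1,1}([\alpha,\beta],\mathbb C^n)$ with $a((\alpha,\beta))\subset\sigma(V)$. We measure such a curve by
\[
\mathcal N(a)=\max_{1\le j\le n}\|a_j\|^{1/d_j}_{C^{d-1,1}([\alpha,\beta])}.
\]
The exponents $1/d_j$ make $\mathcal N$ scale like a lift: if $\overline a$ lifts $a$ and $s>0$, then $s\overline a$ lifts $(s^{d_j}a_j)_j$, and $\mathcal N$ is multiplied by $s$.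

\begin{theorem}[Parusi\'nski--Rainer \cite{PR}]\label{thm:PR}
If $a\in C^{d-1,1}([\alpha,\beta],\sigma(V))$, then every continuous lift $\overline a$ of $a$ over $\sigma$ is absolutely continuous, belongs to $W^{1,p}((\alpha,\beta),V)$, and satisfies
\begin{equation}\label{eq:PR}
\|\overline a'\|_{L^p((\alpha,\beta))}\le C(G\circlearrowleft V,\ell,p)\,\mathcal N(a)
\end{equation}
for all $1\le p<d'$.
\end{theorem}

The constant obtained in the proof in \cite{PR} blows up like a power of $(d'-p)^{-1/p}$ as $p\to d'$. Let $L^{d'}_w$ denote weak $L^{d'}$, with quasinorm $\|g\|_{L^{d'}_w}=\sup_{t>0}t\,|\{|g|>t\}|^{1/d'}$. The following two questions come from \cite{PR}.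
\begin{enumerate}
\item[(Q1)] Does \eqref{eq:PR} hold with a constant that is $O((d'-p)^{-1/p})$ as $p\to d'$, for fixed representation and fixed $\ell$?
\item[(Q2)] Is there a constant $C(G\circlearrowleft V,\ell)$ with $\|\overline a'\|_{L^{d'}_w((\alpha,\beta))}\le C\,\mathcal N(a)$ for all such $a$ and all continuous lifts $\overline a$?
\end{enumerate}
The simplest singular lift shows why these are the bounds to expect.

\begin{example}\label{ex:radical}
Let $\mathbb Z/d$ act on $\mathbb C$, let $a(x)=x$ on $(0,\ell)$ and $\overline a(x)=x^{1/d}$. Then $d\,\overline a'(x)=g(x):=x^{-1/d'}$, and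
\[
\|g\|_{L^p((0,\ell))}=\ell^{1/p-1/d'}\Big(\frac{d'}{d'-p}\Big)^{1/p}\quad(1\le p<d'),\qquad |\{g>t\}|=\min(\ell,t^{-d'}).
\]
So $g\in L^{d'}_w$, and its $L^p$ norm grows exactly like $(d'-p)^{-1/p}$. Recall that the Lorentz space $L^{d',q}$, $0<q<\infty$, is defined by the finiteness of $\int_0^\infty\big(t\,|\{|g|>t\}|^{1/d'}\big)^q\,dt/t$, and that $L^{d',d'}=L^{d'}$. Here the integrand equals $1/t$ for large $t$, so $g\notin L^{d',q}$ for every $q<\infty$.
\end{example}

The example also shows the difficulty in (Q2). Weak-type bounds on disjoint intervals $I_i$ combine to $\|g\|_{L^{d'}_w(\bigcup I_i)}^{d'}\le\sum_i\|g\|^{d'}_{L^{d'}_w(I_i)}$, because measures add. For $g=x^{-1/d'}$ and $I_i=(2^{-i},2^{-i+1})$, $i\ge1$, each term on the right is at least $\frac12$, while the left side is $1$. A proof that localizes to small intervals and adds up the local bounds cannot succeed at the endpoint without further information.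

Both questions have the answer yes.

\begin{theorem}\label{thm:A}
There is $C=C(G\circlearrowleft V)$ such that for every bounded interval $(\alpha,\beta)$, every $a\in C^{d-1,1}([\alpha,\beta],\sigma(V))$ and every continuous lift $\overline a$ of $a$,
\[
\|\overline a'\|_{L^{d'}_w((\alpha,\beta))}\le C\max(1,\ell)^{1/d'}\,\mathcal N(a).
\]
\end{theorem}

\begin{corollary}\label{cor:B}
Inequality \eqref{eq:PR} holds for $1\le p<d'$ with the constant
\[
C\max(1,\ell)^{1/d'}\,\ell^{1/p-1/d'}\Big(\frac{d'}{d'-p}\Big)^{1/p}=O\big((d'-p)^{-1/p}\big),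
\]
where $C$ is the constant of Theorem~\ref{thm:A}.
\end{corollary}

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] Suppose there is $w\in V$ with $\sigma(w)\ne0$ and $\sigma_j(w)=0$ whenever $d_j<d$; this holds, for instance, if $G$ is generated by pseudoreflections on $V$. Then for every $(\alpha,\beta)$ the best constant in \eqref{eq:PR} is at least $c\,(d'-p)^{-1/p}$ for $1\le p<d'$, with $c=c(G\circlearrowleft V,\ell)>0$. Moreover, in Theorem~\ref{thm:A} the space $L^{d'}_w$ cannot be replaced by $L^{d'}$, nor by any Lorentz space $L^{d',q}$ with $q<\infty$.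
\item[(2)] Let $V=\bigoplus_iV_i$ with $G$-stable summands $V_i\ne0$, let $\operatorname{pr}_{V_i}$ be the projection along the other summands, and let $\delta_i$ be the maximal degree of a minimal homogeneous generating system of $\mathbb C[V_i]^G$. Then $\delta_i\le d$ and
\[
\|(\operatorname{pr}_{V_i}\overline a)'\|_{L^{\delta_i'}_w((\alpha,\beta))}\le C(\ell)\,\mathcal N(a),\qquad \delta_i'=\delta_i/(\delta_i-1),
\]
for all $a$ and $\overline a$ as in Theorem~\ref{thm:A}, where $L^{\delta_i'}_w$ is read as $L^\infty$ if $\delta_i=1$. Hence $d'$ is not optimal for every representation: for the Klein four-group acting on $\mathbb C^3$ by its three nontrivial characters, the basic invariants are $x^2,y^2,z^2,xyz$, so $d=3$ and $d'=3/2$, but all continuous lifts have $\overline a'\in L^2_w$.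
\end{enumerate}
\end{theorem}

From Theorem~\ref{thm:PR} we use only that continuous lifts are absolutely continuous, so that the weak derivative is the derivative almost everywhere.

\section{A model case: where the logarithm comes from, and how it is removed}\label{sec:model}

Let $G=\mathbb Z/d\times\mathbb Z/d$ act on $\mathbb C^2$ coordinatewise, with $\sigma(v)=(v_1^d,v_2^d)$, and let $a(x)=(x,f(x))$ on $(0,1)$, where $|f(x)|\le x$ and $|f^{(k)}|\le1$ for $0\le k\le d$. The first component of a lift is Example~\ref{ex:radical}. For the second, $\overline a_2$, we play the induction step: we assume the estimate for the smaller group $\mathbb Z/d$ on $\mathbb C$ in the form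
\begin{equation}\label{eq:modelhyp}
|\{x\in J:|c'|>t\}|\le Cr\Big(\frac{s}{rt}\Big)^{d'}\quad\text{if } |J|\le r,\ c \text{ is continuous on }J,\ |(c^d)^{(k)}|\le s^dr^{-k}\ (0\le k\le d),
\end{equation}
but we use it only on the intervals $I_i=(r_i,2r_i)$, $r_i=2^{-i}$, $i\ge1$. In this product example the restriction is artificial. For a general group it is forced: the passage to a smaller group is possible only on an interval on which the curve stays away from the origin at one fixed scale.

\emph{The crude bound.} On $I_i$ we have $|f^{(k)}|\le 2r_i\cdot r_i^{-k}$ for $0\le k\le d$. So \eqref{eq:modelhyp} with $s^d=2r_i$ gives, with $\lambda_i=r_i^{-1/d'}$,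
\[
|\{x\in I_i:|\overline a_2'|>t\}|\le Cr_i(\lambda_i/t)^{d'}=Ct^{-d'}.
\]
The intervals with $\lambda_i>t$ lie in $(0,2t^{-d'})$ and cost nothing. About $d'\log_2t$ intervals remain, and the sum is $t^{-d'}\log t$. The loss occurs because the smaller group has an invariant of the full degree $d$.

\emph{The improvement.} The crude bound can be attained on a few $I_i$ but not on all of them, because $f$ is close to one polynomial on all of them. Let $p$ be the Taylor polynomial of degree $d-1$ of $f$ at $0$; then $|(f-p)^{(k)}|\le(2r_i)^{d-k}$ on $I_i$. Let $x_i=\frac32r_i$ be the midpoint of $I_i$, and call $i$ exceptional if $p\not\equiv0$ and $p$ has a complex zero $\zeta$ with $|\zeta-x_i|<r_i$. Such a zero satisfies $\frac25|\zeta|<r_i<2|\zeta|$, which allows at most three values of $i$. So at most $3(d-1)$ indices are exceptional, and for them the crude bound suffices.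

Let $i$ be nonexceptional, $r=r_i$, and $\mu=|p(x_i)|^{1/d}/r$. If $p\not\equiv0$, then for $y\in I_i$ and each zero $\zeta$ of $p$ we have $|y-\zeta|\ge r/2$ and $\frac12\le|y-\zeta|/|x_i-\zeta|\le\frac32$. Hence $(\mu r/2)^d\le|p|\le(2\mu r)^d$ on $I_i$, and $|p^{(k)}|\le Cr^{-k}|p|$ there, since $p^{(k)}/p$ is a sum of products of $k$ factors $(y-\zeta)^{-1}$; for $p\equiv0$ these bounds hold with $\mu=0$. There are two cases.
\begin{itemize}
\item If $\mu\le8$, then $|f^{(k)}|\le Cr^{d-k}$ on $I_i$, and \eqref{eq:modelhyp} with $s=Cr$ gives measure at most $Crt^{-d'}$. The factor $\lambda_i^{d'}$ is gone.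
\item If $\mu>8$, then $|f-p|\le(\mu r/4)^d\le\frac12(\mu r/2)^d$, so $|f|\ge\frac12(\mu r/2)^d$, while $|f'|\le C\mu^dr^{d-1}$. Thus $|\overline a_2'|=|f'|/(d|f|^{1/d'})\le C\mu$. Since $|f|\le2r$, also $\mu\le C\lambda_i$. The set $\{|\overline a_2'|>t\}\cap I_i$ is empty for $t\ge C\lambda_i$.
\end{itemize}
The intervals with $C\lambda_i>t$ have total length at most $Ct^{-d'}$, the exceptional ones contribute $3(d-1)Ct^{-d'}$, and the rest contribute $Ct^{-d'}\sum_ir_i$. The logarithm has disappeared.

The general proof has the same shape. The passage to a smaller group is made by slice charts (Section~\ref{sec:charts}). The intervals $I_i$ and the speeds $\lambda_i$ come from a radius function $R(x)$ (Section~\ref{sec:radius}). The point $0$ is replaced by a family of centers (Section~\ref{sec:centers}). In a chart the invariants of the smaller group are algebraic functions of $a$, so the zeros of $p$ are replaced by an exceptional set of bounded cardinality (Section~\ref{sec:exc}). Finally, the second case above leads in general to a further slice, and the dichotomy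 is iterated (Section~\ref{sec:good}).

\section{Conventions and reduction to a normalized statement}\label{sec:reduction}

We write $B(x,r)$ for the real open interval and $\mathbb D(x,r)$ for the complex open disc of center $x$ and radius $r$. On $\mathbb C^n$, $|\cdot|$ is the maximum norm. For a system of generators of degrees $d_j$ and $s>0$ we put
\[
s*y=(s^{d_j}y_j)_j,\qquad\|y\|_*=\max_j|y_j|^{1/d_j},
\]
so that $\sigma(sv)=s*\sigma(v)$. For a continuous map $c$, the set $\{|c'|>t\}$ consists of the points where $c$ is differentiable with $|c'|>t$; its measure may be read as outer measure, since only monotonicity, countable subadditivity and scaling are used.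

If $f$ is $C^{d-1,1}$ on an interval, then $f^{(d)}$ exists almost everywhere and $\operatorname{Lip}(f^{(d-1)})$ is the essential supremum of $|f^{(d)}|$. Bounds on $|f^{(k)}|$ for $0\le k\le d$ are understood in this sense for $k=d$. Taylor's formula with integral remainder in $f^{(d)}$ holds, and so do the Leibniz and chain rules up to order $d$ (almost everywhere for order $d$). In particular $\|fg\|_{C^{d-1,1}}\le C(d)\|f\|_{C^{d-1,1}}\|g\|_{C^{d-1,1}}$.

We use \emph{Vitali's covering lemma}: a family of intervals $B(x,r_x)$ with bounded radii has a countable disjoint subfamily $B(x_i,r_{x_i})$ such that the intervals $B(x_i,5r_{x_i})$ cover the union of the family.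

We use four facts on invariants. In (I1), (I2) and (I4), $\sigma$ is any finite system of homogeneous generators of $\mathbb C[V]^G$ of positive degrees.
\begin{enumerate}
\item[(I1)] $\sigma$ separates orbits (average a polynomial that is $0$ on one orbit and $1$ on the other). In particular $\sigma^{-1}(0)=\{0\}$.
\item[(I2)] A homogeneous invariant of degree $e$ equals $F\circ\sigma$ for a polynomial $F$ with $F(s*y)=s^eF(y)$ (discard the monomials of other weights). By the product inequality, $\|F(a)\|_{C^{d-1,1}}\le C\mathcal N(a)^e$ if $e\ge1$.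
\item[(I3)] Let $\mathfrak m$ be the ideal of invariants without constant term. Homogeneous elements of $\mathfrak m$ generate $\mathbb C[V]^G$ if and only if their classes span $\mathfrak m/\mathfrak m^2$ (induction on the degree). So a system is minimal if and only if the classes form a basis. All minimal systems have the same number of elements and the same degrees, and every finite homogeneous generating system contains a minimal one.
\item[(I4)] If $V=V_1\oplus V_2$ with $G$-stable summands, the restrictions $\sigma_j|_{V_1}$ generate $\mathbb C[V_1]^G$: for $f\in\mathbb C[V_1]^G$, write $f\circ\operatorname{pr}_{V_1}$ as a polynomial in $\sigma$ and restrict.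
\end{enumerate}

The following lemma transports bounds, and the closeness of two curves, through a holomorphic function.

\begin{lemma}\label{lem:F}
Let $U\subset\mathbb C^n$ be open and convex, and let $\varphi$ be holomorphic on $U$ with bounded derivatives of orders $0,\dots,d+1$. Let $A,P\colon J\to U$ be $C^{d-1,1}$ on an interval $J$.
\begin{enumerate}
\item[(i)] If $|A^{(k)}|\le c\,r^{-k}$ for $1\le k\le d$, then $|(\varphi\circ A)^{(k)}|\le Cr^{-k}$ for $0\le k\le d$.
\item[(ii)] If also $|P^{(k)}|\le c\,r^{-k}$ for $1\le k\le d$ and $|(A-P)^{(k)}|\le\delta r^{-k}$ for $0\le k\le d$, then $|(\varphi\circ A-\varphi\circ P)^{(k)}|\le C\delta r^{-k}$ for $0\le k\le d$.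
\end{enumerate}
Here $C$ depends only on $c,d,n$ and the bounds for $\varphi$.
\end{lemma}

\begin{proof}
Rescale the variable so that $r=1$. The derivatives of $\varphi\circ A$ of order at most $d$ are universal polynomials in the derivatives of $A$ and in the derivatives of $\varphi$ of order at most $d$ at $A$. This gives (i). For (ii) put $\Phi_j(u,v)=\int_0^1\partial_j\varphi(v+s(u-v))\,ds$ on the convex set $U\times U$. It has bounded derivatives up to order $d$, so the argument for (i) bounds the derivatives of $\Phi_j(A,P)$ up to order $d$. Now apply the Leibniz rule to $\varphi(A)-\varphi(P)=\sum_j(A-P)_j\,\Phi_j(A,P)$.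
\end{proof}

The induction passes to subgroups, for which the maximal degree may drop. We therefore fix the integer $d\ge2$ and drop minimality. Call $(G,V,\sigma)$ an \emph{admissible triple} if $G$ is a finite group acting unitarily on $V$, $V^G=0$, and $\sigma$ is a finite system of homogeneous generators of $\mathbb C[V]^G$ with all degrees in $[2,d]$.

\begin{proposition}\label{prop:S}
For every admissible triple $(G,V,\sigma)$ there is $C$ such that the following holds. If $\Omega$ is an open interval of length at most $1$, $a\colon\Omega\to\sigma(V)$ is $C^{d-1,1}$ with $|a_j^{(k)}|\le\frac18$ for $0\le k\le d$, and $\overline a$ is a continuous lift of $a$, then $|\{x\in\Omega:|\overline a'|>t\}|\le Ct^{-d'}$ for all $t>0$.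
\end{proposition}

We apply this statement in rescaled form.

\begin{lemma}\label{lem:scale}
Suppose Proposition~\ref{prop:S} holds for the admissible triple $(H,N,\tau)$, with degrees $e_i$ and constant $C$. Let $J$ be an open interval of length at most $r$, and let $c\colon J\to N$ be continuous such that $b=\tau\circ c$ is $C^{d-1,1}$ with $|b_i^{(k)}|\le Ms^{e_i}r^{-k}$ for $0\le k\le d$, where $M\ge1$ and $s>0$. Then $|\{y\in J:|c'|>t\}|\le C(8M)^{d'}\,r\,\big(\frac{s}{rt}\big)^{d'}$ for all $t>0$.
\end{lemma}

\begin{proof}
The curve $\tilde c(u)=c(ru)/(8Ms)$ is defined on an interval of length at most $1$, and $|(\tau_i\circ\tilde c)^{(k)}|\le M(8M)^{-e_i}\le\frac18$. Also $|c'(ru)|>t$ if and only if $|\tilde c'(u)|>rt/(8Ms)$, and $u\mapsto ru$ multiplies measures by $r$.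
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:S}]
If $\mathcal N(a)=0$, then $a=0$ and $\overline a=0$ by (I1). Let $\mathcal N(a)>0$ and split $V=V^G\oplus V_1$ orthogonally. By (I4) the nonzero restrictions $\tau_j=\sigma_j|_{V_1}$ generate $\mathbb C[V_1]^G$. None has degree $1$: an invariant linear form on $V_1$ is the inner product with a fixed vector, and $V_1^G=0$. So $(G,V_1,\tau)$ is admissible. The functions $\tau_j\circ\operatorname{pr}_{V_1}$ and the linear coordinates of $\operatorname{pr}_{V^G}$ are homogeneous $G$-invariants on $V$. By (I2), $\|\tau_j(\operatorname{pr}_{V_1}\overline a)\|_{C^{d-1,1}}\le C\mathcal N(a)^{\deg\tau_j}$ and $|(\operatorname{pr}_{V^G}\overline a)'|\le C\mathcal N(a)$.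

Cut $(\alpha,\beta)$ into at most $2\max(1,\ell)$ intervals $J$ of length at most $1$. On each $J$, Lemma~\ref{lem:scale} with $r=1$ and $s=\mathcal N(a)$ gives $|\{|(\operatorname{pr}_{V_1}\overline a)'|>t/2\}|\le C(\mathcal N(a)/t)^{d'}$. The set $\{|(\operatorname{pr}_{V^G}\overline a)'|>t/2\}\cap J$ has measure at most $1$ and is empty for $t\ge2C\mathcal N(a)$, so it obeys the same bound. Adding up, $|\{|\overline a'|>t\}|\le C\max(1,\ell)(\mathcal N(a)/t)^{d'}$. By Theorem~\ref{thm:PR}, $\overline a$ is absolutely continuous, so the derivative estimated here is its weak derivative.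
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:B}]
Let $g=\overline a'$, $\omega=\|g\|_{L^{d'}_w}$ and $t_0=\omega\ell^{-1/d'}$. Using $|\{|g|>t\}|\le\ell$ for $t\le t_0$ and $|\{|g|>t\}|\le(\omega/t)^{d'}$ for $t>t_0$,
\[
\int|g|^p=p\int_0^\infty t^{p-1}|\{|g|>t\}|\,dt\le\ell t_0^p+\frac{p}{d'-p}\,\omega^{d'}t_0^{p-d'}=\frac{d'}{d'-p}\,\ell^{1-p/d'}\omega^p .
\]
Insert Theorem~\ref{thm:A}. The factor in front of $(d'-p)^{-1/p}$ is at most $Cd'\max(1,\ell)^{2}$.
\end{proof}

We prove Proposition~\ref{prop:S} by induction on $|G|$, for all $V$ and $\sigma$ at once. If $V=0$ there is nothing to prove, and this covers $|G|=1$. \emph{In Sections~\ref{sec:charts}--\ref{sec:sum}, $(G,V,\sigma)$ is a fixed admissible triple with $V\ne0$, and Proposition~\ref{prop:S} is assumed for all groups of smaller order.} Constants depend only on these data and on the finitely many choices made in Section~\ref{sec:charts}.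

\section{Slice charts}\label{sec:charts}

Let $w\in V\setminus\{0\}$ with stabilizer $H=G_w$, a proper subgroup because $V^G=0$. Near $w$, points in one $G$-orbit are already in one $H$-orbit, so $H$-invariants should be functions of $\sigma$. We need these functions explicitly, for two reasons. They must be defined on an open subset of $\mathbb C^n$, since they will be applied to Taylor polynomials of $a$, which need not lie in $\sigma(V)$. And they must satisfy weighted homogeneous polynomial equations, so that one system of equations serves all scales. Both are achieved by adjoining one $H$-invariant $\psi$ that separates $w$ from the rest of its orbit.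

\begin{lemma}\label{lem:chart}
Let $w\in V\setminus\{0\}$, $H=G_w$ and $m=[G:H]$. There are an integer $h\ge1$, a polynomial $\Psi(y,T)$ monic of degree $m$ in $T$, and for each homogeneous $f\in\mathbb C[V]^H$ of degree $e$ a polynomial $L_f(y,T)$, with
\begin{equation}\label{eq:homog}
\Psi(s*y,s^hT)=s^{hm}\Psi(y,T),\qquad L_f(s*y,s^hT)=s^{e+h(m-1)}L_f(y,T),
\end{equation}
and the following property. For every sufficiently small open polydisc $U$ centered at $\sigma(w)$ there are a holomorphic $\xi\colon U\to\mathbb C$ with $\Psi(y,\xi(y))=0\ne\Psi_T(y,\xi(y))$ and an open $H$-stable set $\mathcal O\ni w$ such that $\sigma^{-1}(U)=\bigsqcup_{gH\in G/H}g\mathcal O$ and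
\[
f=\varphi_f\circ\sigma\ \text{ on }\mathcal O,\qquad\text{where }\ \varphi_f(y)=\frac{L_f(y,\xi(y))}{\Psi_T(y,\xi(y))}.
\]
\end{lemma}

\begin{proof}
\emph{The invariant $\psi$.} For each line $\mathbb Cw'\ne\mathbb Cw$ with $w'\in Gw$ take a linear form equal to $1$ at $w$ and $0$ at $w'$. Multiply these forms, and multiply further by a power of a linear form equal to $1$ at $w$, to obtain a homogeneous polynomial $\psi_0$ of degree $h\ge1$ with $h\equiv1\bmod|G|$. Put $\psi=|H|^{-1}\sum_{g\in H}\psi_0\circ g\in\mathbb C[V]^H$. Then $\psi(w)=1$. Since $H$ preserves $Gw$ and $\mathbb Cw$, it preserves $Gw\setminus\mathbb Cw$, where $\psi_0=0$; so $\psi=0$ there. If $gw=\zeta w$, then $\zeta^{|G|}=1$ and $\psi(gw)=\zeta^h=\zeta$. Hence $\psi(gw)\ne1$ for $g\notin H$.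

\emph{The polynomials.} For $v\in V$ the numbers $\psi(g^{-1}v)$ and $f(g^{-1}v)$ depend only on the coset $gH$, and replacing $v$ by $g_0v$ permutes the cosets. So the coefficients of $T^k$ in
\[
\prod_{gH}\big(T-\psi(g^{-1}v)\big)\qquad\text{and}\qquad\sum_{gH}f(g^{-1}v)\prod_{g'H\ne gH}\big(T-\psi(g'^{-1}v)\big)
\]
are $G$-invariants, homogeneous of degrees $h(m-k)$ and $e+h(m-1-k)$. Writing them as in (I2) defines $\Psi$ and $L_f$ with \eqref{eq:homog}. For $T=\psi(v)$ every term of the sum with $gH\ne H$ contains the factor $T-\psi(v)=0$, and the remaining term gives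
\begin{equation}\label{eq:Lf}
L_f(\sigma(v),\psi(v))=f(v)\,\Psi_T(\sigma(v),\psi(v)).
\end{equation}

\emph{The chart.} The roots of $\Psi(\sigma(w),\cdot)$ are the $\psi(g^{-1}w)$, so $1$ is a simple root. Let $2\kappa>0$ be at most its distance to the other roots. By Rouch\'e's theorem, for small $U$ and $y\in U$ exactly one root $\xi(y)$ of $\Psi(y,\cdot)$, counted with multiplicity, satisfies $|T-1|<\kappa$. It is simple, hence holomorphic in $y$ by the implicit function theorem. Put $\mathcal O=\{v\in\sigma^{-1}(U):|\psi(v)-1|<\kappa\}$. For $v\in\sigma^{-1}(U)$ the roots of $\Psi(\sigma(v),\cdot)$ are the $\psi(g^{-1}v)$, one for each coset, so $g^{-1}v\in\mathcal O$ for exactly one coset $gH$. On $\mathcal O$ we have $\psi=\xi\circ\sigma$, and \eqref{eq:Lf} gives the formula for $f$.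
\end{proof}

For $\mathbb Z/d$ on $\mathbb C$ and $w=1$ one can take $\psi(v)=v$; then $\Psi=T^d-y$, and $\xi$ is the branch of $y^{1/d}$ near $1$.

Write $V=V^H\oplus N$ orthogonally. We call $H\circlearrowleft N$ the \emph{slice} at $w$. The induction keeps the exponent $d'$ only if the slice needs no generator of degree above $d$.

\begin{lemma}\label{lem:deg}
The algebra $\mathbb C[N]^H$ is generated by finitely many homogeneous elements of degrees in $[2,d]$.
\end{lemma}

\begin{proof}
Since $N^H=0$, there is no invariant of degree $1$. Let $f\in\mathbb C[N]^H$ be homogeneous of degree $e>d$ and $\varphi=\varphi_{f\circ\operatorname{pr}_N}$. For small $v\in N$ we have $w+v\in\mathcal O$ and $\operatorname{pr}_N(w+v)=v$, so $f(v)=\varphi(\sigma(w)+\chi(v))$, where $\chi_j(v)=\sigma_j(w+v)-\sigma_j(w)$ are $H$-invariant polynomials of degree at most $d$ with $\chi_j(0)=0$. Expand $\varphi$ at $\sigma(w)$, so that $f=\sum_\gamma c_\gamma\chi^\gamma$ near $0$, and take the part that is homogeneous of degree $e$ in $v$. The terms with $|\gamma|\le1$ contribute nothing,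 because $\deg\chi_j\le d<e$. The terms with $|\gamma|>e$ contribute nothing, because $\chi_j(0)=0$. The finitely many terms with $2\le|\gamma|\le e$ contribute products of at least two homogeneous components of the $\chi_j$, which are $H$-invariants of positive degree. So $f$ is a sum of products of homogeneous invariants of degrees less than $e$. By induction on $e$, it is a polynomial in invariants of degree at most $d$. Bases of the spaces of invariants of degrees $2,\dots,d$ form the required system.
\end{proof}

\subsection*{The atlas}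
The function $v\mapsto\|\sigma(v)\|_*$ is continuous, positively homogeneous of degree $1$, and vanishes only at $0$ by (I1). So $\{v:\frac12\le\|\sigma(v)\|_*\le2\}$ is compact, and so is its image
\[
\mathcal K=\{y\in\sigma(V):\tfrac12\le\|y\|_*\le2\}.
\]
For each $w$ in that compact set fix a system $\tau=(\tau_i)$ for the slice as in Lemma~\ref{lem:deg}, of degrees $e_i$, so that $(H,N,\tau)$ is admissible. The \emph{chart functions} are the $\varphi_f$ for $f=\tau_i\circ\operatorname{pr}_N$, written $\varphi_i=L_i/\Psi_T$, and for $f$ an orthonormal coordinate of $\operatorname{pr}_{V^H}$, written $\varphi_z$. Shrink $U$ so that the chart functions have bounded derivatives up to order $d+1$. By compactness and the Lebesgue number lemma there are finitely many \emph{charts} $q$, with data $(U_q,\mathcal O_q,H_q,N_q,\Psi^q,L_i^q,\dots)$, and $\eta>0$ such that each polydisc $\{y':|y'-y|<3\eta\}$, $y\in\mathcal K$, lies in some $U_q$.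

Lemmas~\ref{lem:chart} and \ref{lem:deg} hold for every admissible triple with nonzero space. Repeat the construction for each slice triple $(H_q,N_q,\tau)$ with $N_q\ne0$, then for its slices, and so on. A \emph{chart sequence} $\mathbf q=(q_1,\dots,q_l)$ consists of a chart $q_1$ of $(G,V,\sigma)$, a chart $q_2$ of the slice triple of $q_1$, and so forth; it determines subgroups $G=H_0\supsetneq H_1\supsetneq\dots\supsetneq H_l$ and subspaces $V=N_0\supset N_1\supset\dots\supset N_l$ with $N_{k-1}=N_{k-1}^{H_k}\oplus N_k$. The orders decrease strictly, so there are finitely many chart sequences. We take one $\eta\le1$ and one bound on the chart functions for all of them. By the induction hypothesis, Lemma~\ref{lem:scale} applies to each triple $(H_l,N_l,\tau)$ with $l\ge1$, with a common constant.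

\section{The radius $R$ and the crude bound}\label{sec:radius}

Let $\Omega$, $a$, $\overline a$ be as in Proposition~\ref{prop:S}. Extend $a$ beyond each endpoint of $\Omega$ by its Taylor polynomial of degree $d-1$ at that endpoint, to the interval $W=\Omega+(-2,2)$ of length at most $5$. Then $a$ is $C^{d-1,1}$ on $W$ and, since $\exp(2)<8$,
\begin{equation}\label{eq:norm1}
|a_j^{(k)}|\le1\ \text{ on }W,\qquad0\le k\le d .
\end{equation}
Outside $\Omega$ the values need not lie in $\sigma(V)$.

Let $\Omega^+=\{x\in\Omega:a(x)\ne0\}$. On $\Omega\setminus\Omega^+$ we have $\overline a=0$, and a point there at which $\overline a'$ exists and is nonzero is an isolated zero of $\overline a$. Such points are countable, so only $\Omega^+$ matters. For $x\in\Omega^+$ define $\rho=\rho(x)=\|a(x)\|_*\le1$ and $R=R(x)$, $\lambda=\lambda(x)$ by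
\begin{equation}\label{eq:R}
\frac1R=\max\Big(\frac1\rho,\ \max_{j,\ 1\le k\le d-1}\big(|a_j^{(k)}(x)|\rho^{-d_j}\big)^{1/k}\Big),\qquad\lambda=\frac\rho R\ge1 .
\end{equation}
Here $\rho$ is the size of $\overline a(x)$ up to a constant factor, $R$ is the largest radius at most $\rho$ with $|a_j^{(k)}(x)|\le\rho^{d_j}R^{-k}$ for $1\le k\le d-1$, and $\lambda$ is the speed at which the lift is expected to move on the scale $R$. For the curve of Section~\ref{sec:model}, formula \eqref{eq:R} gives $\rho=x^{1/d}$, $R=x$, $\lambda=x^{-1/d'}$. Note that $R\le\rho\le1$, so $B(x,R)\subset W$.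

\begin{lemma}\label{lem:R}
Let $x\in\Omega^+$ and $0<\theta\le1$. For $y\in B(x,\theta R)$,
\begin{equation}\label{eq:Rbounds}
|a_j(y)-a_j(x)|\le2\theta\rho^{d_j},\qquad|a_j^{(k)}(y)|\le3\rho^{d_j}R^{-k}\quad(0\le k\le d).
\end{equation}
If $y\in\Omega\cap B(x,R(x)/8)$, then $y\in\Omega^+$ and $R(y)\ge R(x)/C_1$, where $C_1=3(4/3)^d$.
\end{lemma}

\begin{proof}
We have $|a_j^{(k)}(x)|\le\rho^{d_j}R^{-k}$ for $0\le k\le d-1$, and $|a_j^{(d)}|\le1\le\rho^{d_j}R^{-d}$ on $W$ because $R^d\le\rho^d\le\rho^{d_j}$; this is the reason for the term $1/\rho$ in \eqref{eq:R}. Taylor's formula at $x$ bounds the two quantities by $(\exp\theta-1)\rho^{d_j}\le2\theta\rho^{d_j}$ and $\exp(\theta)\rho^{d_j}R^{-k}$. For the second claim choose $j$ with $|a_j(x)|=\rho^{d_j}$. Then $|a_j(y)|\ge\frac34\rho^{d_j}$, so $\rho(y)\ge\frac34\rho(x)$. Hence $1/\rho(y)\le\frac43/R(x)$, and $|a_j^{(k)}(y)|\rho(y)^{-d_j}\le3(4/3)^dR(x)^{-k}$ for all $j$ and $1\le k\le d-1$.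
\end{proof}

\begin{lemma}\label{lem:cover}
Let $0<\varepsilon\le\frac1{16}$. There are countably many $x_i\in\Omega^+$ such that, with $R_i=R(x_i)$:
\begin{enumerate}
\item[(i)] the intervals $B(x_i,\varepsilon R_i/5)$ are disjoint, and the $B(x_i,\varepsilon R_i)$ cover $\Omega^+$;
\item[(ii)] $\sum_iR_i\le25/(2\varepsilon)$;
\item[(iii)] each $\zeta\in\mathbb C$ lies in at most $5C_1^2/\varepsilon$ of the discs $\mathbb D(x_i,R_i/16)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) is Vitali's lemma for the radii $\varepsilon R(x)/5$, and (ii) holds since the disjoint intervals lie in $W$. For (iii), if $\zeta$ lies in the discs with indices $i,i'$ and $R_i\ge R_{i'}$, then $|x_i-x_{i'}|<R_i/8$, so $R_{i'}\ge R_i/C_1$ by Lemma~\ref{lem:R}. Fix one such index with radius $R_*$. All such $R_i$ lie in $[R_*/C_1,C_1R_*]$, so the disjoint intervals $B(x_i,\varepsilon R_i/5)$ have length at least $2\varepsilon R_*/(5C_1)$ and lie in $B(\operatorname{Re}\zeta,C_1R_*)$, which has length $2C_1R_*$.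
\end{proof}

\begin{lemma}[crude bound]\label{lem:crude}
If $\varepsilon\le\eta/2$, then for $x\in\Omega^+$ and all $t>0$,
\[
|\{y\in B(x,\varepsilon R)\cap\Omega:|\overline a'|>t\}|\le CR(\lambda/t)^{d'}.
\]
\end{lemma}

\begin{proof}
Let $J=B(x,\varepsilon R)\cap\Omega$ and $A=\rho^{-1}*a$, with $\rho=\rho(x)$ fixed. Then $A(x)\in\mathcal K$, and \eqref{eq:Rbounds} gives $|A-A(x)|\le\eta$ and $|A^{(k)}|\le3R^{-k}$ on $J$. So $A(J)$ lies in some $U_q$; write $H=H_q$, $N=N_q$. The continuous curve $\overline a/\rho$ maps the interval $J$ into the disjoint union of the open sets $g\mathcal O_q$, hence into one of them. Replacing $\overline a$ on $J$ by $g^{-1}\overline a$, which does not change $|\overline a'|$, we may assume $g=1$. The coordinates of $\operatorname{pr}_{V^H}\overline a$ are $\rho\,\varphi_z(A)$, so $|(\operatorname{pr}_{V^H}\overline a)'|\le C_0\lambda$ by Lemma~\ref{lem:F}(i). By the same lemma, $\tau_i(\operatorname{pr}_N\overline a)=\rho^{e_i}\varphi_i(A)$ has $k$-th derivative at most $C\rho^{e_i}R^{-k}$ for $0\le k\le d$. Lemma~\ref{lem:scale}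 with $s=\rho$, $r=R$ gives $|\{|(\operatorname{pr}_N\overline a)'|>t/2\}|\le CR(\lambda/t)^{d'}$. This is the claim for $t\ge2C_0\lambda$. For smaller $t$ use $|J|\le R\le R(2C_0\lambda/t)^{d'}$.
\end{proof}

The continuity of the lift enters here, and at the same step in Section~\ref{sec:good}: it confines the lift to one sheet $g\mathcal O_q$. It cannot be dropped, since for $G=\{\pm1\}$ on $\mathbb C$ the curve $a\equiv1$ has lifts that jump between $1$ and $-1$.

\section{Centers}\label{sec:centers}

By Lemmas~\ref{lem:cover} and \ref{lem:crude}, the intervals with bounded $\lambda$ contribute $Ct^{-d'}$. We now locate the points where $\lambda$ is large. At such a point a derivative of some $a_j$ is large compared with $a_j$ itself, on a scale much smaller than the scale $\Delta$ on which the derivatives of $a_j$ vary. This forces a nearby zero of the real or imaginary part of $a_j$ or of one of its derivatives, and Rolle's theorem bounds the number of such zeros on the scale $\Delta$. These zeros replace the point $0$ of Section~\ref{sec:model}.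

\begin{lemma}\label{lem:centers}
There are $K_*>1$ and $C_2\ge1$, depending only on $d$, with the following property. There are countably many numbers $\Delta_\nu>0$ with $\sum_\nu\Delta_\nu\le200n$ and sets $\Lambda_\nu\subset W$ with $\#\Lambda_\nu\le d^2$ such that for every $x\in\Omega^+$ with $\lambda(x)\ge K_*$ there are $\nu$ and a point $z\in\Lambda_\nu$ (a \emph{center}) with
\[
|x-z|\le C_2R(x),\qquad R(x)\lambda(x)^{d'}\le3\Delta_\nu .
\]
\end{lemma}

\begin{proof}
\emph{Step 1: the scale $\Delta$.} Let $\lambda(x)>1$. Then $R<\rho$, so $|a_j^{(k)}(x)|=\rho^mR^{-k}$ for some $j$ and $1\le k\le d-1$, where $m=d_j$. If $k\ge m$, then $\lambda^k=|a_j^{(k)}(x)|\rho^{k-m}\le1$, which is false. So $1\le k\le m-1$, and for $f=\operatorname{Re}a_j$ or $f=\operatorname{Im}a_j$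
\begin{equation}\label{eq:type}
|f^{(k)}(x)|\ge\tfrac12\rho^mR^{-k}.
\end{equation}
Fix one of these $2n$ real functions $f$, with its degree $m$, and let $X_f$ be the set of $x\in\Omega^+$ with $\lambda(x)>1$ for which \eqref{eq:type} holds for some $1\le k\le m-1$. We construct a family for $X_f$ with $\sum_\nu\Delta_\nu\le100$; the union of the $2n$ families proves the lemma. Put
\[
\Delta(y)=\max_{1\le u\le m-1}|f^{(u)}(y)|^{1/(m-u)}\le1 .
\]
For $x\in X_f$, \eqref{eq:type} with $\rho=\lambda R$ gives $\lambda^mR^{m-k}\le2\Delta(x)^{m-k}$. Since $\frac m{m-k}\ge\frac m{m-1}\ge d'$ and $\lambda\ge1$,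
\begin{equation}\label{eq:RlD}
R\lambda^{d'}\le2\Delta(x).
\end{equation}
This is where the exponent $d'$ arises: the worst case is $m=d$, $k=1$, as in Example~\ref{ex:radical}.

\emph{Step 2: the sets $\Lambda_\nu$.} By Vitali's lemma choose $x_\nu\in X_f$, with $\Delta_\nu=\Delta(x_\nu)>0$, such that the $B(x_\nu,\Delta_\nu/40)$ are disjoint and the $J_\nu=B(x_\nu,\Delta_\nu/8)$ cover $X_f$. The disjoint intervals lie in $W$, so $\sum_\nu\Delta_\nu/20\le5$. Let $J_\nu^*=B(x_\nu,\Delta_\nu/4)\subset W$. We have $|f^{(u)}(x_\nu)|\le\Delta_\nu^{m-u}$ for $1\le u\le m-1$ and $|f^{(m)}|\le1$ on $W$. Taylor's formula for $f^{(u)}$ at $x_\nu$, with remainder in $f^{(m)}$, gives on $J_\nu^*$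
\[
|f^{(u)}-f^{(u)}(x_\nu)|\le(\exp\tfrac14-1)\Delta_\nu^{m-u}\le0.3\,\Delta_\nu^{m-u},\qquad1\le u\le m-1 .
\]
Hence $|f^{(u)}|\le1.3\,\Delta_\nu^{m-u}$ and $\Delta\le1.3\,\Delta_\nu$ on $J_\nu^*$, and for an index $i$ with $|f^{(i)}(x_\nu)|=\Delta_\nu^{m-i}$ also $|f^{(i)}|\ge0.7\,\Delta_\nu^{m-i}$ on $J_\nu^*$. By Rolle's theorem $f^{(l)}$ has at most $i-l$ zeros in $J_\nu^*$ for $0\le l\le i$. Let $\Lambda_\nu$ be the set of zeros in $J_\nu^*$ of the functions $f^{(l)}$, $0\le l<i$. Then $\#\Lambda_\nu\le i(i+1)/2\le d^2$.

\emph{Step 3: derivatives away from $\Lambda_\nu$.} Let $x\in X_f\cap J_\nu$. By \eqref{eq:RlD}, $R\lambda^{d'}\le2.6\,\Delta_\nu$, which is the second assertion. Let $s=\min(\operatorname{dist}(x,\Lambda_\nu),\Delta_\nu/8)$, with $\operatorname{dist}(x,\emptyset)=\infty$. If $s=0$, take $z=x$. Let $s>0$. Then $B(x,s)\subset J_\nu^*$ contains no zero of $f^{(l)}$ for $0\le l\le i$. Put $s_l=2^{-(i-l)}s$, $c_i=2$ and $c_l=\exp(2c_{l+1})$. We claim that for $0\le l\le i$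
\begin{equation}\label{eq:claim}
|f^{(l)}(y')|\le c_l|f^{(l)}(y)|\ \text{ for }y,y'\in B(x,s_l),\qquad |f^{(l+1)}|\le\frac{c_{l+1}}{s_l}|f^{(l)}|\ \text{ on }B(x,s_l)\text{ if }l<i .
\end{equation}
For $l=i$ this holds because $1.3/0.7<2$. Assume the first inequality for $l+1$. On $B(x,s_{l+1})$ both $f^{(l)}$ and $f^{(l+1)}$ have constant sign, so $|f^{(l)}|$ is monotone. From $y\in B(x,s_l)$ move the distance $s_l$ in the direction in which $|f^{(l)}|$ decreases. The endpoint $y^*$ lies in $B(x,2s_l)=B(x,s_{l+1})$, and
\[
|f^{(l)}(y)|=|f^{(l)}(y^*)|+\Big|\int_y^{y^*}|f^{(l+1)}|\Big|\ge\frac{s_l}{c_{l+1}}|f^{(l+1)}(y)| .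
\]
This is the second inequality. It bounds the derivative of $\log|f^{(l)}|$ by $c_{l+1}/s_l$ on an interval of length $2s_l$, which gives the first.

Iterating the second inequality in \eqref{eq:claim} at $x$ gives $|f^{(k)}(x)|\le Cs^{-k}|f(x)|$ for $k\le i$, with $C=C(d)$; for $k=i$ this yields $\Delta_\nu^{m-i}\le Cs^{-i}|f(x)|$. For $i<k\le m-1$ we use $s\le\Delta_\nu$:
\[
|f^{(k)}(x)|\le1.3\,\Delta_\nu^{m-i}\Delta_\nu^{i-k}\le Cs^{-i}\Delta_\nu^{i-k}|f(x)|\le Cs^{-k}|f(x)| .
\]
As $|f(x)|\le\rho^m$, comparison with \eqref{eq:type} gives $s\le C_2R$ with $C_2=C_2(d)\ge1$.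

\emph{Step 4.} Choose $K_*$ with $K_*^{d'}>24C_2$ and let $\lambda(x)\ge K_*$. If $s=\Delta_\nu/8$, then $\Delta_\nu\le8C_2R\le24C_2\Delta_\nu\lambda^{-d'}<\Delta_\nu$, which is absurd. So $s=\operatorname{dist}(x,\Lambda_\nu)$, and a nearest point $z$ of the finite set $\Lambda_\nu$ satisfies $|x-z|\le C_2R$.
\end{proof}

For a center $z$ let $p^z$ be the Taylor polynomial of degree $d-1$ of $a$ at $z$. If $|x-z|\le C_2R(x)$, the points of $B(x,R)$ are within $(C_2+1)R$ of $z$, so \eqref{eq:norm1} gives
\begin{equation}\label{eq:taylor}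
|(a_j-p^z_j)^{(k)}|\le C_3R^{d-k}\ \text{ on }B(x,R),\quad0\le k\le d,\qquad C_3=(C_2+1)^d .
\end{equation}
Thus one polynomial approximates $a$ near all points $x$ attached to $z$, on all scales $R(x)$. The full strength of the hypothesis $a\in C^{d-1,1}$ is used here: the remainder is $R^{d-k}$, the size of an invariant of degree $d$ along a curve of size $R$ and speed $1$.

\section{The exceptional set of a polynomial curve}\label{sec:exc}

Applying chart functions repeatedly to a polynomial curve $p$ produces algebraic functions of $x$. We need them to be of nearly constant modulus on a disc, unless the disc is close to one of boundedly many points. These points must depend on $p$ alone and not on the scale at which the charts are applied; this is what the homogeneity \eqref{eq:homog} will provide.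

Let $p\colon\mathbb C\to\mathbb C^n$ be a polynomial map of degree at most $d-1$ and $\mathbf q=(q_1,\dots,q_l)$ a chart sequence with $N_l\ne0$. In the variables $x,T_1,Y^{[1]},\dots,T_l,Y^{[l]}$, where $Y^{[k]}$ has one component for each generator of $\mathbb C[N_k]^{H_k}$, consider the system
\begin{equation}\label{eq:system}
\Psi^{q_k}(Y^{[k-1]},T_k)=0,\qquad\Psi_T^{q_k}(Y^{[k-1]},T_k)\,Y^{[k]}_i=L_i^{q_k}(Y^{[k-1]},T_k)\qquad(1\le k\le l),
\end{equation}
with $Y^{[0]}:=p(x)$. A \emph{regular solution} on a disc $\mathbb D$ consists of holomorphic functions $T_k(x)$, $Y^{[k]}(x)$ on $\mathbb D$ that satisfy \eqref{eq:system} and $\Psi_T^{q_k}(Y^{[k-1]},T_k)\ne0$ everywhere on $\mathbb D$, for all $k$.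

\begin{proposition}\label{prop:exc}
There are constants $D_1$ and $C_4$ with the following property. For every $p$ there is a set $\mathcal E(p)\subset\mathbb C$ with $\#\mathcal E(p)\le D_1$ such that, if $\mathbb D(x_0,2\theta)\cap\mathcal E(p)=\emptyset$, then for every $\mathbf q$, every regular solution on $\mathbb D(x_0,\theta)$ and every $i$, the function $u=Y_i^{[l]}$ satisfies $|u(y)|\le C_4|u(y')|$ for all $y,y'\in\mathbb D(x_0,\theta)$.
\end{proposition}

In the example of Section~\ref{sec:model}, the slice at $(1,0)$ has the invariant $v_2^d=\sigma_2$, one can take $L_1=y_2\Psi_T$, and a regular solution has $Y^{[1]}=p_2(x)$; the exceptional points are the zeros of $p_2$.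

We recall the algebraic geometry that is needed. The \emph{degree} of an irreducible closed algebraic set $X\subset\mathbb C^M$ of dimension $r$ is the number of points in which a generic affine subspace of codimension $r$ meets $X$. For a reducible $X$, $\deg X$ is the sum of the degrees of the irreducible components. Thus a finite set has degree equal to its cardinality, $\deg X$ bounds the number of components, and the zero set of a nonconstant polynomial $F$ has degree at most $\deg F$, with equality if $F$ is irreducible. The \emph{B\'ezout inequality} \cite{Heintz} states that $\deg(X\cap X')\le\deg X\cdot\deg X'$ for closed algebraic sets. An irreducible $X$ has the same dimension near each of its points. The image of an irreducible curve under a linear map is a point or an irreducible curve minus a finite set.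

\begin{lemma}\label{lem:bezout}
There is an integer $D_0\ge1$ such that for all $p$, $\mathbf q$, $i$ there are at most $D_0$ irreducible polynomials $E\in\mathbb C[x,Y]\setminus\mathbb C[x]$ of degree at most $D_0$ with this property: for every regular solution on a disc, $E(x,Y_i^{[l]}(x))\equiv0$ for one of them.
\end{lemma}

\begin{proof}
Let $X$ be the solution set of \eqref{eq:system}. The number of equations and their degrees are bounded independently of $p$ and $\mathbf q$, so the B\'ezout inequality gives $\deg X\le D_0$. Consider the components $\Gamma$ of $X$ that are curves on which $x$ is not constant; there are at most $D_0$. The closure of the projection of $\Gamma$ to the $(x,Y_i^{[l]})$-plane is an irreducible curve $\{E=0\}$ with $E$ irreducible, and $E\notin\mathbb C[x]$ because $x$ is not constant on it. A generic line meets $\{E=0\}$ in $\deg E$ points, all in the image of $\Gamma$. The preimage of the line is a hyperplane not containing $\Gamma$, so it meets $\Gamma$ in a finite set of at most $\deg\Gamma$ points. Hence $\deg E\le\deg\Gamma\le D_0$.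

It remains to see that the graph of a regular solution on a disc $\mathbb D$ lies in such a $\Gamma$. For each component of $X$, the set of $x\in\mathbb D$ over which the graph lies in the component is the common zero set of holomorphic functions, hence is countable or all of $\mathbb D$. These finitely many sets cover $\mathbb D$, so some component $\Gamma$ contains the graph, and $x$ is not constant on $\Gamma$. The Jacobian matrix of \eqref{eq:system} with respect to $(T_1,Y^{[1]},\dots,T_l,Y^{[l]})$ is square and block lower triangular, with diagonal blocks $\Psi_T^{q_k}$ and $\Psi_T^{q_k}\cdot\mathrm{Id}$, so it is invertible along the graph. By the implicit function theorem $X$ coincides with the graph near each of its points. So does $\Gamma$, which is therefore a curve.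
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:exc}]
Write each polynomial of Lemma~\ref{lem:bezout} as $E=\sum_kE_k(x)Y^k$, and let $\mathcal E(p)$ be the set of zeros of all coefficients $E_k\not\equiv0$, over all $E$, $\mathbf q$, $i$. Each pair $(\mathbf q,i)$ contributes at most $D_0^2(D_0+1)$ points, and there are finitely many pairs.

Let $E(x,u(x))\equiv0$ on $\mathbb D(x_0,\theta)$. If $E=cY$, then $u\equiv0$ and the inequality holds. Otherwise $Y\nmid E$, so $E_0\not\equiv0$. As $E_0$ has no zero in the disc, neither has $u$. Let $y\in\mathbb D(x_0,\theta)$. Each zero $\zeta$ of a coefficient $E_k\not\equiv0$ has $|x_0-\zeta|\ge2\theta$, so $\frac12\le|y-\zeta|/|x_0-\zeta|\le\frac32$ and $2^{-D_0}\le|E_k(y)/E_k(x_0)|\le2^{D_0}$. Among the terms of $\sum_kE_k(y)u(y)^k=0$ let the $k$-th be largest in modulus; it is nonzero. The other terms, at most $D_0$ in number, add up to its negative, so for some $k'\ne k$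
\[
D_0^{-1}\le\frac{|E_{k'}(y)u(y)^{k'}|}{|E_k(y)u(y)^k|}\le1 .
\]
Hence $\log|u(y)|$ is within $\kappa=\log D_0+2D_0\log2$ of $\big(\log|E_{k'}(x_0)|-\log|E_k(x_0)|\big)/(k-k')$. So the continuous function $\log|u|$ on the disc takes values in a union of at most $(D_0+1)^2$ intervals of length $2\kappa$. Its range is an interval, of length at most $2\kappa(D_0+1)^2=:\log C_4$.
\end{proof}

\section{Intervals away from the exceptional set}\label{sec:good}

We now remove the factor $\lambda^{d'}$ from the crude bound. We slice the curve $a$ and the polynomial $p$ simultaneously. After each slice, Proposition~\ref{prop:exc} says that the image of $p$ has a well-defined size $\mu r$ on the whole interval. If $\mu$ is bounded, the data are those of a curve of speed $O(1)$, and the induction hypothesis finishes the proof. If $\mu$ is large, the remainder is negligible, the curve stays in one chart of the slice, and we slice again.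

\begin{lemma}\label{lem:good}
There are $K\ge K_*$, $C_5\ge1$ and $\varepsilon_0>0$ such that the following holds for $0<\varepsilon\le\varepsilon_0$. Let $x\in\Omega^+$ with $\lambda\ge K$, and let $p$ be a polynomial map of degree at most $d-1$ with $|(a_j-p_j)^{(k)}|\le C_3R^{d-k}$ on $B(x,R)$ for $0\le k\le d$. If $\mathcal E(p)\cap\mathbb D(x,R/16)=\emptyset$, then
\[
|\{y\in B(x,\varepsilon R)\cap\Omega:|\overline a'|>t\}|\le C_5R\,t^{-d'}\qquad\text{for all }t\ge C_5\lambda .
\]
\end{lemma}

\begin{proof}
Write $r=R(x)$. We define below constants $M_0\le M_1\le\dots\le M_{|G|}$ and $\frac1{32}=\theta_0>\theta_1>\dots>\theta_{|G|}>0$ recursively; they depend on $C_3$, $C_4$, $\eta$ and the atlas but not on $K$. Then we fix $K\ge K_*$ with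
\begin{equation}\label{eq:K}
M_{|G|}K^{-d}\le\eta/2\le\tfrac12 ,
\end{equation}
and put $\varepsilon_0=\theta_{|G|}$. Let $J_l=B(x,\theta_lr)\cap\Omega$.

\emph{The state at level $l$.} It consists of a chart sequence $(q_1,\dots,q_l)$ ending at a triple $(H_l,N_l,\tau)$ with $N_l\ne0$, an element $g\in G$, a number $\mu_l$, and a holomorphic map $p^{[l]}$ on $\mathbb D(x,\theta_lr)$. Put $a^{[l]}=\tau(\operatorname{pr}_{N_l}g\overline a)$ on $J_l$, $s=\mu_lr$, $A=s^{-1}*a^{[l]}$ and $P=s^{-1}*p^{[l]}$, with the weights of $\tau$. We require: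
\begin{enumerate}
\item[(a)] $g\overline a-\operatorname{pr}_{N_l}g\overline a$ is $C^1$ on $J_l$ with derivative bounded by $M_l\lambda$;
\item[(b)] $K\le\mu_l\le M_l\lambda$ and $\frac12\le\|A(x)\|_*\le2$;
\item[(c)] $|P^{(k)}|\le M_lr^{-k}$ on $\mathbb D(x,\theta_lr)$ for $1\le k\le d$;
\item[(d)] $A$ is $C^{d-1,1}$ and $|(A-P)^{(k)}|\le M_l\mu_l^{-d}r^{-k}$ on $J_l$ for $0\le k\le d$;
\item[(e)] $p^{[l]}=Y^{[l]}$ for a regular solution of \eqref{eq:system} on $\mathbb D(x,\theta_lr)$ (for $l=0$: $p^{[0]}=p$).
\end{enumerate}

\emph{Level $0$.} Take $g=1$, $\mu_0=\lambda$, $p^{[0]}=p$, so $s=\rho$, $a^{[0]}=a$ and $\|A(x)\|_*=1$; let $M_0=3(1+C_3)$. Conditions (a), (b), (e) hold. Since $\rho\le1$ and $d_j\le d$, we have $|(A-P)_j^{(k)}|\le C_3r^{d-k}\rho^{-d}=C_3\lambda^{-d}r^{-k}$, which is (d). By \eqref{eq:R}, $|A^{(k)}(x)|\le r^{-k}$ for $1\le k\le d-1$, so $|P^{(k)}(x)|\le(1+C_3)r^{-k}$. As $P$ is a polynomial of degree at most $d-1$, its Taylor expansion at $x$ gives (c).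

\emph{From level $l$ to level $l+1$.} Here $C\ge1$ denotes constants that depend on $M_l$, $\theta_l$, $C_4$, $\eta$ and the atlas, uniformly over the finitely many chart sequences, but not on $K$. Put $\theta'=\min(\theta_l,\eta/(2M_l))$, $\theta_{l+1}=\theta'/2$, $\mathbb D'=\mathbb D(x,\theta'r)$ and $J'=B(x,\theta'r)\cap\Omega$.

\emph{Passing to a chart.} We have $A(x)=\tau(\operatorname{pr}_{N_l}g\overline a(x)/s)$, so by (b) the point $A(x)$ lies in the compact set $\mathcal K$ of $(H_l,N_l,\tau)$. By (c), (d) and \eqref{eq:K}, $|P-A(x)|\le M_l\theta'+M_lK^{-d}\le\eta$ on $\mathbb D'$, and $|A-A(x)|\le2\eta$ on $J'$. So $P(\mathbb D')$ and $A(J')$ lie in $U_q$ for a chart $q=q_{l+1}$ of $(H_l,N_l,\tau)$. Let $(H',N',\tau')$ be its slice triple, with degrees $e_i\le d$. The continuous curve $\operatorname{pr}_{N_l}g\overline a/s$ maps $J'$ into one sheet $g_1\mathcal O_q$, $g_1\in H_l$. Replace $g$ by $g_1^{-1}g$. Since $g_1$ is unitary and preserves $N_l$, it commutes with $\operatorname{pr}_{N_l}$; so (a) is unchanged, and so is $a^{[l]}$, because $\tau$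 is $H_l$-invariant. Now $\operatorname{pr}_{N_l}g\overline a/s$ lies in $\mathcal O_q$ on $J'$. By (c) and (d), $|A^{(k)}|\le2M_lr^{-k}$ for $1\le k\le d$.

The coordinates of the projection of $g\overline a$ to $N_l^{H'}$ are $s\,\varphi_z(A)$. By Lemma~\ref{lem:F}(i) their derivatives are at most $Cs/r=C\mu_l\le C\lambda$. Since $N_l=N_l^{H'}\oplus N'$, this and (a) give
\begin{equation}\label{eq:stepa}
|(g\overline a-\operatorname{pr}_{N'}g\overline a)'|\le C\lambda\quad\text{on }J' .
\end{equation}
If $N'=0$, then $|\overline a'|\le C\lambda$ on $J'$, the set in the lemma is empty for $t\ge C\lambda$, and we stop. Let $N'\ne0$. Then $a^{[l+1]}_i:=\tau_i'(\operatorname{pr}_{N'}g\overline a)=s^{e_i}\varphi_i(A)$ on $J'$, and we define $p^{[l+1]}_i=s^{e_i}\varphi_i(P)$ on $\mathbb D'$. Lemma~\ref{lem:F}(ii) with $\delta=M_l\mu_l^{-d}$ gives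
\begin{equation}\label{eq:stepd}
|(a_i^{[l+1]}-p_i^{[l+1]})^{(k)}|\le Cs^{e_i}\mu_l^{-d}r^{-k}=Cr^{e_i-k}\mu_l^{e_i-d}\quad\text{on }J',\quad0\le k\le d .
\end{equation}

\emph{The algebraic equations.} Put $T_{l+1}=s^h\xi(P)$, with $h$, $m$, $\xi$, $\Psi$, $L_i$ belonging to $q$. Since $p^{[l]}=s*P$, the homogeneity \eqref{eq:homog} and its $T$-derivative give $\Psi(p^{[l]},T_{l+1})=s^{hm}\Psi(P,\xi(P))=0$, $\Psi_T(p^{[l]},T_{l+1})=s^{h(m-1)}\Psi_T(P,\xi(P))\ne0$, and
\[
\Psi_T(p^{[l]},T_{l+1})\,p_i^{[l+1]}=s^{e_i+h(m-1)}L_i(P,\xi(P))=L_i(p^{[l]},T_{l+1}).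
\]
So the regular solution in (e) extends by $T_{l+1}$, $p^{[l+1]}$ to a regular solution for $(q_1,\dots,q_{l+1})$ on $\mathbb D'$. The scale $s$ has dropped out of the equations.

\emph{The new size.} Put $\mu'=\max_i|p_i^{[l+1]}(x)|^{1/e_i}/r$. The $\varphi_i$ are bounded, so $\mu'\le C\mu_l$. Since $2\theta'\le\frac1{16}$, Proposition~\ref{prop:exc} gives $|p_i^{[l+1]}|\le C_4(\mu'r)^{e_i}$ on $\mathbb D'$, and Cauchy's estimates give
\begin{equation}\label{eq:stepc}
|(p_i^{[l+1]})^{(k)}|\le C(\mu'r)^{e_i}r^{-k}\quad\text{on }\mathbb D(x,\theta_{l+1}r),\quad0\le k\le d .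
\end{equation}
Without the hypothesis on $\mathcal E(p)$ we would only have this bound with $\mu_l$ in place of $\mu'$, which is the crude bound again.

\emph{Case $\mu'<K$.} By \eqref{eq:stepc}, \eqref{eq:stepd}, $e_i\le d$ and $\mu_l\ge1$, we get $|(a_i^{[l+1]})^{(k)}|\le CK^dr^{e_i}r^{-k}$ on $J_{l+1}$ for $0\le k\le d$. Lemma~\ref{lem:scale}, with $r$ in place of $s$, gives $|\{y\in J_{l+1}:|(\operatorname{pr}_{N'}g\overline a)'|>t/2\}|\le C(K)\,r\,t^{-d'}$. With \eqref{eq:stepa} this is the assertion for $t\ge2C\lambda$, and we stop.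

\emph{Case $\mu'\ge K$.} Put $\mu_{l+1}=\mu'$, $s'=\mu'r$, $A'=s'^{-1}*a^{[l+1]}$, $P'=s'^{-1}*p^{[l+1]}$. Condition (a) at level $l+1$ is \eqref{eq:stepa}, (c) is \eqref{eq:stepc}, and (e) was shown above. Since $\mu_l\ge\mu'/C$ and $e_i-d\le0$, \eqref{eq:stepd} gives
\[
|(A'-P')_i^{(k)}|\le Cr^{-k}\mu'^{-e_i}\mu_l^{e_i-d}\le C^{d+1}\mu'^{-d}r^{-k},
\]
which is (d); Lemma~\ref{lem:deg} is used exactly here and in the previous case. Also $\mu'\le CM_l\lambda$. Let $M_{l+1}$ be the maximum of $M_l$ and the constants just obtained. Finally $\|P'(x)\|_*=1$, so all $|P_i'(x)|\le1$ with equality for some $i$, and $|A'(x)-P'(x)|\le\frac12$ by (d) and \eqref{eq:K}. Hence all $|A_i'(x)|\le\frac32$ and some $|A_i'(x)|\ge\frac12$, which gives $\frac12\le\|A'(x)\|_*\le2$. This is (b).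

\emph{Termination.} A state at level $l$ has $N_l\ne0=N_l^{H_l}$, so $2\le|H_l|\le|G|-l$. The process therefore stops at a step $l\to l+1$ with $l+1\le|G|$, on an interval containing $B(x,\varepsilon r)\cap\Omega$. Let $C_5$ be the maximum of the constants in the stopping cases.
\end{proof}

\section{Summation: proof of Proposition~\ref{prop:S}}\label{sec:sum}

Let $K$, $C_5$, $\varepsilon_0$ be as in Lemma~\ref{lem:good}, put $\varepsilon=\min(\varepsilon_0,\eta/2,\frac1{16})$, and let $(x_i)$ be the family of Lemma~\ref{lem:cover}, with $\lambda_i=\lambda(x_i)$. For each $i$ with $\lambda_i\ge K$ fix a pair $(\nu,z)$ as in Lemma~\ref{lem:centers}, and call $i$ \emph{exceptional} if $\mathcal E(p^z)\cap\mathbb D(x_i,R_i/16)\ne\emptyset$. The set $\mathcal E(p^z)$ has at most $D_1$ points, and each lies in at most $5C_1^2/\varepsilon$ of the discs. So at most $5D_1C_1^2/\varepsilon$ exceptional indices are assigned to a given pair $(\nu,z)$, and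
\begin{equation}\label{eq:excsum}
\sum_{i\text{ exceptional}}R_i\lambda_i^{d'}\le\sum_\nu d^2\cdot\frac{5D_1C_1^2}{\varepsilon}\cdot3\Delta_\nu\le C .
\end{equation}

Let $t>0$. Up to a countable set, $\{x\in\Omega:|\overline a'|>t\}$ is covered by the sets $Q_i=\{y\in B(x_i,\varepsilon R_i)\cap\Omega:|\overline a'|>t\}$. Every index falls into one of four classes.
\begin{enumerate}
\item[1.] \emph{$\lambda_i<K$.} By Lemmas~\ref{lem:crude} and \ref{lem:cover}(ii), $\sum|Q_i|\le CK^{d'}t^{-d'}\sum_iR_i\le Ct^{-d'}$.
\item[2.] \emph{$i$ exceptional.} By Lemma~\ref{lem:crude} and \eqref{eq:excsum}, $\sum|Q_i|\le Ct^{-d'}\sum R_i\lambda_i^{d'}\le Ct^{-d'}$.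
\item[3.] \emph{$\lambda_i\ge K$, $i$ not exceptional, $C_5\lambda_i\le t$.} By \eqref{eq:taylor}, Lemma~\ref{lem:good} applies with $p=p^z$, so $\sum|Q_i|\le C_5t^{-d'}\sum_iR_i\le Ct^{-d'}$.
\item[4.] \emph{$\lambda_i\ge K$, $C_5\lambda_i>t$.} By Lemma~\ref{lem:centers}, $R_i\le3\Delta_\nu\lambda_i^{-d'}\le3C_5^{d'}\Delta_\nu t^{-d'}$ and $|x_i-z|\le C_2R_i$. For a fixed pair $(\nu,z)$ the disjoint intervals $B(x_i,\varepsilon R_i/5)$ therefore lie in $B(z,C\Delta_\nu t^{-d'})$, so $\sum|Q_i|\le\sum2\varepsilon R_i\le10C\Delta_\nu t^{-d'}$. Summing over the at most $d^2$ centers in $\Lambda_\nu$ and over $\nu$ gives $Ct^{-d'}$.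
\end{enumerate}
Hence $|\{x\in\Omega:|\overline a'|>t\}|\le Ct^{-d'}$. This completes the induction and proves Proposition~\ref{prop:S}, and with it Theorem~\ref{thm:A} and Corollary~\ref{cor:B}. \qed

\begin{remark}
If all stabilizers of nonzero vectors are trivial, as for $\mathbb Z/d$ on $\mathbb C$, then all slices are zero and the proof of Lemma~\ref{lem:crude} gives $Q_i=\emptyset$ for $t\ge C_0\lambda_i$. Classes 1 and 4 then suffice, and Sections~\ref{sec:exc} and \ref{sec:good} are not needed.
\end{remark}

\section{Sharpness and the refinement for direct sums: proof of Theorem~\ref{thm:C}}\label{sec:sharp}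

\emph{Part (1).} Let $a(x)=(x-\alpha)\sigma(w)$ and $\overline a(x)=(x-\alpha)^{1/d}w$ on $(\alpha,\beta)$. Then $\sigma_j(\overline a(x))=(x-\alpha)^{d_j/d}\sigma_j(w)=a_j(x)$, because $\sigma_j(w)=0$ unless $d_j=d$. So $\overline a$ is a continuous lift of the smooth curve $a$, and $\mathcal N(a)=(\max(1,\ell)|\sigma(w)|)^{1/d}$. We have $|\overline a'(x)|=\frac{|w|}dg(x-\alpha)$ with $g$ as in Example~\ref{ex:radical}. That example shows $\overline a'\notin L^{d',q}$ for all $q<\infty$, in particular $\overline a'\notin L^{d'}$. It also shows that the best constant in \eqref{eq:PR} is at least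
\[
\frac{|w|}{d\,\mathcal N(a)}\,\ell^{1/p-1/d'}\Big(\frac{d'}{d'-p}\Big)^{1/p}\ge\frac{|w|\min(1,\ell)}{d\,\mathcal N(a)}\,(d'-p)^{-1/p},
\]
since $0<1/p-1/d'\le1$. This matches Corollary~\ref{cor:B}, so the rate is exact.

Let $G$ be generated by pseudoreflections, that is, by elements that fix a hyperplane pointwise. By the Chevalley--Shephard--Todd theorem, $\mathbb C[V]^G$ is a polynomial ring in $\dim V$ homogeneous generators. By (I3), $n=\dim V$, and $n$ generators of an algebra of transcendence degree $n$ are algebraically independent. The ring $\mathbb C[V]$ is integral over $\mathbb C[\sigma_1,\dots,\sigma_n]$, since each $f$ is a root of $\prod_{g\in G}(T-f\circ g)$. By the lying-over theorem every maximal ideal of the polynomial ring is the contraction of a maximal ideal of $\mathbb C[V]$, which says that $\sigma\colon V\to\mathbb C^n$ is surjective. Take for $w$ a preimage of the $j$-th unit vector, where $d_j=d$. The action of $\mathbb Z/d$ on $\mathbb C$ gives an example for every $d\ge2$.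

\emph{Part (2).} By (I4) the nonzero restrictions $\sigma_j|_{V_i}$ generate $\mathbb C[V_i]^G$, so $\delta_i\le d$ by (I3). Let $\tau$ be a minimal homogeneous generating system of $\mathbb C[V_i]^G$ and $b_k=\tau_k(\operatorname{pr}_{V_i}\overline a)$. Each $\tau_k\circ\operatorname{pr}_{V_i}$ is a homogeneous $G$-invariant on $V$, so by (I2)
\[
\|b_k\|_{C^{\delta_i-1,1}}\le2\|b_k\|_{C^{d-1,1}}\le C\mathcal N(a)^{\deg\tau_k}.
\]
If $\delta_i\ge2$, apply Theorem~\ref{thm:A} to $G\circlearrowleft V_i$ and the continuous lift $\operatorname{pr}_{V_i}\overline a$ of $b$. If $\delta_i=1$, the $\tau_k$ are invariant linear forms whose only common zero is $0$ by (I1). They span $V_i^*$, so $G$ acts trivially on $V_i$, and $\operatorname{pr}_{V_i}\overline a$ is a linear function of $b$, hence Lipschitz with constant at most $C\mathcal N(a)$.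

The Klein four-group acts on $\mathbb C^3$ by the diagonal matrices with entries $\pm1$ and determinant $1$. A monomial is invariant exactly when its three exponents have the same parity, so $x^2,y^2,z^2,xyz$ generate the invariants. They form a minimal system, since $xyz$ has odd degree and the three squares are linearly independent of the lowest degree. On each coordinate axis the invariants are generated by the square of the coordinate, so all $\delta_i=2$. Each component of $\overline a'$ lies in $L^2_w$, hence so does $\overline a'$, while $d'=3/2$. \qed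

\begin{thebibliography}{9}

\bibitem{Heintz}
J. Heintz, Theoret. Comput. Sci. 24 (1983).

\bibitem{PR}
Adam Parusi\'nski and Armin Rainer, \emph{Sobolev Lifting over Invariants}, arXiv:2003.01967 (2020).

\end{thebibliography}
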